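\title{Higher coherence cannot be tested on cyclic modules}

\begin{abstract}
A ring is strong left $m$-coherent if every finitely $m$-presented left module is finitely $(m+1)$-presented, and left $m$-coherent if this holds for cyclic modules. For $m=1$ the two conditions agree, and the $n$-coherence conjecture asserts that they agree for $m=n-1$ whenever $n>2$. We disprove the conjecture for every $n>2$. For every field $F$ and all $g\ge 1$, $m\ge 2$ we construct a commutative local $F$-algebra with $J^3=0$ over which every finitely $2$-presented module with at most $g$ generators is free, while some module with $g+1$ generators is finitely $m$-presented and not finitely $(m+1)$-presented. The construction reduces to linear algebra, and its core is an invertible Hankel matrix of wedge products. We also show that one commutative ring is a counterexample for all $n>2$ at once, that left $m$-coherence is not Morita invariant for $m\ge2$, and that no local ring with $J^2=0$ is a counterexample.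
\end{abstract}

\section{Introduction}\label{sec:intro}

Rings are associative with identity, and modules are unital left modules. For an integer $m\ge0$, an $R$-module $M$ is \emph{finitely $m$-presented} if there is an exact sequence
\[
F_m\to F_{m-1}\to\cdots\to F_1\to F_0\to M\to0
\]
in which every $F_i$ is a finitely generated free $R$-module. Thus finitely $0$-presented means finitely generated, finitely $1$-presented means finitely presented, and a finitely $m$-presented module is finitely $j$-presented for all $j\le m$. One builds such a sequence from right to left, choosing at each step finitely many generators of the last kernel. By Schanuel's lemma (Lemma~\ref{lem:schanuel}), the step at which this first becomes impossible does not depend on the choices made. So the definition measures how long a free resolution of $M$ can be kept finitely generated.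

A ring $R$ is \emph{strong left $m$-coherent} if every finitely $m$-presented left $R$-module is finitely $(m+1)$-presented. It is \emph{left $m$-coherent} if every cyclic finitely $m$-presented left $R$-module is finitely $(m+1)$-presented. For commutative rings we omit the word ``left''. A strong left $m$-coherent ring is left $m$-coherent, and the question is whether cyclic modules suffice as test objects.

For $m\ge1$ it is convenient to pass from $M=R^r/K$ to $K$. The module $M$ is finitely $q$-presented if and only if $K$ is finitely $(q-1)$-presented (Lemma~\ref{lem:shift}). Hence $R$ is strong left $m$-coherent if and only if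
\begin{equation}\label{eq:sub}
\text{every finitely $(m-1)$-presented submodule of $R^r$ is finitely $m$-presented}
\end{equation}
for all $r$, and $R$ is left $m$-coherent if and only if \eqref{eq:sub} holds for $r=1$, that is, for left ideals.

The smallest cases suggest that left ideals suffice. For $m=0$, left $0$-coherence says that every left ideal is finitely generated; then $R$ is left Noetherian and every finitely generated module is finitely presented. For $m=1$ it is known that every left coherent ring is strong left coherent, and the argument is an induction on $r$. Let $K\subseteq R^r$ be finitely generated and let $\pi\colon R^r\to R$ be the last coordinate. The left ideal $\pi(K)$ is finitely generated, hence finitely presented by hypothesis. The kernel of a surjection from a finitely generated module onto a finitely presented module is finitely generated, so $K\cap R^{r-1}$ is finitely generated, hence finitely presented by induction. Now $K$ is an extension of two finitely presented modules and is therefore finitely presented. It is natural to guess that the pattern continues, and this is the problem that we take from Gubitosi and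 Parra \cite{GP}.

\begin{quote}
\textbf{The $n$-coherence conjecture.} Let $n>2$. Every left $(n-1)$-coherent ring is strong left $(n-1)$-coherent.
\end{quote}

The induction above has a weak point. Its first step uses that the image $\pi(K)$ inherits finite generation from $K$. For $m\ge 2$ one would need $\pi(K)$ to inherit finite $(m-1)$-presentation, and nothing forces this. A ring might have so few finitely presented left ideals that left $m$-coherence holds for lack of test cases, while $R^2$ still contains interesting finitely presented submodules. Such rings exist.

\begin{theorem}\label{thm:main}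
Let $F$ be a field and let $g\ge1$, $m\ge2$ be integers. There is a commutative local $F$-algebra $(R,J)$ with $R/J=F$ and $J^3=0$ such that
\begin{enumerate}
\item[(a)] every finitely $2$-presented $R$-module generated by at most $g$ elements is free;
\item[(b)] some $R$-module generated by $g+1$ elements is finitely $m$-presented but not finitely $(m+1)$-presented.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:conj}
The $n$-coherence conjecture is false for every $n>2$, already for commutative local rings.
\end{corollary}

\begin{proof}
Take $g=1$ and $m=n-1\ge2$ in Theorem~\ref{thm:main}. A cyclic finitely $(n-1)$-presented $R$-module is finitely $2$-presented, hence free by (a), hence finitely $n$-presented. So $R$ is $(n-1)$-coherent. By (b), $R$ is not strong $(n-1)$-coherent.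
\end{proof}

The next theorem shows how far the failure goes and where it stops. A ring with Jacobson radical $J$ is \emph{local} if $R/J$ is a division ring.

\begin{theorem}\label{thm:compl}
\begin{enumerate}
\item[(1)] For each $g\ge1$ there is one commutative ring over which every finitely $2$-presented module with at most $g$ generators is projective, and which is not strong $m$-coherent for any $m\ge2$. For $g=1$ this ring is a counterexample to the $n$-coherence conjecture for all $n>2$ simultaneously.
\item[(2)] For $m\ge2$, no bound on the number of generators suffices to test strong $m$-coherence: for every $g\ge1$ there is a ring that is not strong $m$-coherent although every finitely $m$-presented module with at most $g$ generators is finitely $(m+1)$-presented. The number $g+1$ in Theorem~\ref{thm:main}(b) is optimal given (a).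
\item[(3)] A ring $R$ is strong left $m$-coherent if and only if the matrix ring $M_d(R)$ is left $m$-coherent for all $d\ge1$. For $m\ge2$, left $m$-coherence is not Morita invariant.
\item[(4)] The condition $J^3=0$ is optimal: every local ring with $J^2=0$, commutative or not, is strong left $m$-coherent for all $m\ge2$.
\item[(5)] If the left module $R^2$ embeds in the left module $R$, then left $m$-coherent implies strong left $m$-coherent, for all $m\ge1$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:syz} collects the facts on resolutions that we use. Section~\ref{sec:rings} translates (a) and (b) into linear algebra for rings of the form $F\oplus V\oplus W$ and settles $n=3$ by an explicit example. Section~\ref{sec:hankel} isolates the new difficulty for $n>3$ and solves it in a finite-dimensional model. Section~\ref{sec:constr} builds the ring of Theorem~\ref{thm:main} from this model, and Section~\ref{sec:compl} proves Theorem~\ref{thm:compl}.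

\section{Syzygies and minimal generators}\label{sec:syz}

Elements of $R^p$ are rows, and a $p\times q$ matrix $A$ over $R$ defines the homomorphism $R^p\to R^q$, $y\mapsto yA$.

We recall the generalized Schanuel lemma. If $0\to K\to P_{q-1}\to\cdots\to P_0\to M\to0$ and $0\to K'\to P'_{q-1}\to\cdots\to P'_0\to M\to0$ are exact with all $P_i,P'_i$ projective, then
\[
K\oplus P'_{q-1}\oplus P_{q-2}\oplus\cdots\;\cong\; K'\oplus P_{q-1}\oplus P'_{q-2}\oplus\cdots .
\]

\begin{lemma}\label{lem:schanuel}
Let $q\ge1$, let $M$ be finitely $q$-presented, and let $P_{q-1}\to\cdots\to P_0\to M\to0$ be exact with all $P_i$ finitely generated projective. Then $\ker(P_{q-1}\to P_{q-2})$ is finitely generated, where $P_{-1}=M$.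
\end{lemma}

\begin{proof}
Let $F_q\to\cdots\to F_0\to M\to 0$ be as in the definition, and compare the given sequence with $P'_i=F_i$. Here $K'$ is the image of $F_q$, so it is finitely generated. The kernel $K$ in question is then a direct summand of a finitely generated module.
\end{proof}

\begin{lemma}\label{lem:proj}
If $P_q\to\cdots\to P_0\to M\to0$ is exact with all $P_i$ finitely generated projective, then $M$ is finitely $q$-presented. In particular, a finitely generated projective module is finitely $q$-presented for all $q$.
\end{lemma}

\begin{proof}
For $i=0,\dots,q-1$ in this order, choose a finitely generated projective module $C$ such that the current $i$-th term plus $C$ is free of finite rank, and add to the sequence the exact complex $C\xrightarrow{\mathrm{id}}C$ placed in degrees $i+1$ and $i$. Exactness is preserved, the $i$-th term becomes free, and the terms of lower degree do not change. Finally, replace the $q$-th term by a finitely generated free module that maps onto it. For the last statement use $0\to\cdots\to0\to M\to M\to0$.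
\end{proof}

\begin{lemma}\label{lem:shift}
Let $q\ge1$ and $K\subseteq R^r$. Then $R^r/K$ is finitely $q$-presented if and only if $K$ is finitely $(q-1)$-presented.
\end{lemma}

\begin{proof}
Put $M=R^r/K$. If $K$ is finitely $(q-1)$-presented, splice its sequence of free modules with $0\to K\to R^r\to M\to0$. Conversely, let $M$ be finitely $q$-presented and put $F_0=R^r$. Suppose that $F_j\to\cdots\to F_0\to M\to0$ is exact with finitely generated free $F_i$ and $j\le q-1$. Since $M$ is finitely $(j+1)$-presented, the kernel of the leftmost map is finitely generated by Lemma~\ref{lem:schanuel}, so the sequence extends to some $F_{j+1}$. We reach an exact sequence $F_q\to\cdots\to F_1\to K\to0$.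
\end{proof}

Let $R$ be local with nilpotent radical $J$ and $\Delta=R/J$. For a finitely generated module $M$, choose $y_1,\dots,y_r\in M$ whose classes form a basis of the $\Delta$-space $M/JM$, and let $M'$ be the submodule that they generate. Then $M=M'+JM=M'+J^2M=\cdots=M'$, so we obtain a surjection $R^r\to M$. We call it \emph{minimal}. Its kernel lies in $JR^r$, because a relation $\sum c_iy_i=0$ reduces to a linear relation in $M/JM$ and so has all $c_i\in J$. If $M$ is generated by $g$ elements, then $r\le g$.

\section{Rings with $J^3=0$ and the case $n=3$}\label{sec:rings}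

From now on $F$ is a field and $\dim$ means $\dim_F$. We want a ring in which a resolution can be controlled by linear algebra. With $J^2=0$ there is not enough room, by Theorem~\ref{thm:compl}(4), so we allow one more layer.

Let $V,W$ be $F$-vector spaces with a symmetric bilinear map $V\times V\to W$, $(v,v')\mapsto vv'$. Put $R=F\oplus V\oplus W$ with the product
\[
(c+v+w)(c'+v'+w')=cc'+(cv'+c'v)+(cw'+c'w+vv').
\]
Thus $VW=WW=0$. Let $J=V\oplus W$. Any product of three elements of $J$ vanishes in either bracketing, so $R$ is an associative commutative $F$-algebra. It is local with maximal ideal $J$, and $R/J=F$, $J^2\subseteq W$, $J^3=0$. The next two lemmas turn (a) and (b) of Theorem~\ref{thm:main} into conditions on the bilinear map. Both rest on one observation: for a submodule $L\subseteq JR^r$ we have $JL\subseteq W^r$, so the projection of $L$ to $V^r$ is a quotient of $L/JL$, and it is finite-dimensional if $L$ is finitely generated.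

\begin{lemma}\label{lem:free}
Suppose that for all $v_1,\dots,v_g\in V$ the space $\{u\in V: uv_1=\cdots=uv_g=0\}$ is infinite-dimensional. Then every finitely $2$-presented $R$-module with at most $g$ generators is free.
\end{lemma}

\begin{proof}
Let $M$ be such a module and let $R^{r_0}\to M$ be a minimal surjection with kernel $K\subseteq JR^{r_0}$; here $r_0\le g$. By Lemma~\ref{lem:schanuel} with $q=1$, $K$ is finitely generated. Suppose $K\neq0$. Let $R^{r_1}\to K$ be a minimal surjection, given by generators $k_1,\dots,k_{r_1}$ with $r_1\ge1$, and let $L\subseteq JR^{r_1}$ be its kernel. By Lemma~\ref{lem:schanuel} with $q=2$, $L$ is finitely generated, so its projection to $V^{r_1}$ is finite-dimensional.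

Write $k_1=(v_1+w_1,\dots,v_{r_0}+w_{r_0})$ with $v_j\in V$ and $w_j\in W$. Since $r_0\le g$, the space of all $u\in V$ with $uv_1=\cdots=uv_{r_0}=0$ is infinite-dimensional. For such $u$ we have $uk_1=0$, because $uw_j=0$, and so $(u,0,\dots,0)\in L$. This makes the projection of $L$ to $V^{r_1}$ infinite-dimensional, a contradiction. Hence $K=0$ and $M\cong R^{r_0}$.
\end{proof}

The proof uses finite generation of the second kernel $L$, and this is where $m\ge2$ enters the paper. For finitely presented modules the conclusion fails: if $0\ne v\in V$, then $R/Rv$ is nonzero and killed by $v$, so it is not free.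

\begin{lemma}\label{lem:res}
Let $m\ge2$, and for $1\le i\le m$ let $A_i$ be an $r_i\times r_{i-1}$ matrix over $V$ whose rows are linearly independent over $F$. Let $T_i\colon V^{r_i}\to W^{r_{i-1}}$, $T_i(v)=vA_i$. Assume:
\begin{enumerate}
\item[(i)] for $1\le i\le m-1$, $\ker T_i$ is the $F$-span of the rows of $A_{i+1}$;
\item[(ii)] for $2\le i\le m$, $T_i$ is surjective;
\item[(iii)] $\ker T_m$ is infinite-dimensional.
\end{enumerate}
Then $M=R^{r_0}/R^{r_1}A_1$ is finitely $m$-presented but not finitely $(m+1)$-presented.
\end{lemma}

\begin{proof}
Consider the sequence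
\[
R^{r_m}\xrightarrow{A_m}R^{r_{m-1}}\to\cdots\to R^{r_1}\xrightarrow{A_1}R^{r_0}\to M\to0 .
\]
Let $1\le i\le m$ and $y=c+v+w\in R^{r_i}$ with $c\in F^{r_i}$, $v\in V^{r_i}$, $w\in W^{r_i}$. Then $yA_i=cA_i+T_i(v)$, with $cA_i\in V^{r_{i-1}}$ and $T_i(v)\in W^{r_{i-1}}$. As the rows of $A_i$ are independent, $cA_i=0$ forces $c=0$. Therefore
\[
\ker A_i=\ker T_i\oplus W^{r_i},\qquad \operatorname{im}A_i=(\text{$F$-span of the rows of $A_i$})\oplus\operatorname{im}T_i .
\]
For $1\le i\le m-1$, conditions (i) and (ii) say exactly that $\ker A_i=\operatorname{im}A_{i+1}$. So the sequence is exact and $M$ is finitely $m$-presented. The projection of $\ker A_m\subseteq JR^{r_m}$ to $V^{r_m}$ is $\ker T_m$, which is infinite-dimensional by (iii), so $\ker A_m$ is not finitely generated. By Lemma~\ref{lem:schanuel} with $q=m+1$, $M$ is not finitely $(m+1)$-presented.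
\end{proof}

The two lemmas pull in opposite directions. Lemma~\ref{lem:free} asks that any $g$ elements of $V$ have a large common annihilator, and Lemma~\ref{lem:res}(i) asks that certain matrices over $V$ have a small one. The smallest case shows that both can hold.

\begin{example}\label{ex:n3}
Let $g=1$ and $m=2$. Let $V$ have basis $x,a_i,b_i$ $(i\ge0)$ and let $W$ have basis $w_i$ $(i\ge0)$. Set $xa_i=a_ix=w_i$ and $b_0b_i=b_ib_0=w_i$ for $i\ge0$, and let all other products of basis elements of $V$ be $0$. For $v=\alpha x+\sum_i s_ia_i+\sum_i t_ib_i$ we get
\[
xv=\sum_i s_iw_i,\qquad b_0v=\sum_i t_iw_i,\qquad a_iv=\alpha w_i\ \ (i\ge0),\qquad b_iv=t_0w_i\ \ (i\ge1).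
\]

Lemma~\ref{lem:free} applies with $g=1$. If $(\alpha,t_0)\ne(0,0)$, the elements $t_0a_i-\alpha b_i$ $(i\ge1)$ are linearly independent and $(t_0a_i-\alpha b_i)v=t_0\alpha w_i-\alpha t_0w_i=0$. If $\alpha=t_0=0$, all $a_i$ annihilate $v$.

Lemma~\ref{lem:res} applies with $A_1=(x\ \ b_0)$ and $A_2=(x)$. Indeed $T_1(v)=(\sum s_iw_i,\sum t_iw_i)$ has kernel $Fx$, and $T_2(v)=\sum s_iw_i$ is onto $W$ with kernel containing all $b_i$.

Hence every cyclic finitely $2$-presented module over this ring is free, while $R^2/R(x,b_0)$ is finitely $2$-presented and not finitely $3$-presented. This disproves the conjecture for $n=3$.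
\end{example}

The example shows the induction of Section~\ref{sec:intro} failing. If $I$ is a finitely presented ideal, then $R/I$ is finitely $2$-presented by Lemma~\ref{lem:shift}, hence free; since $I$ annihilates $R/I$, either $I=0$ or $R/I=0$. So the only finitely presented ideals are $0$ and $R$. The submodule $K=R(x,b_0)$ of $R^2$ is finitely presented, and its projection $Rb_0$ is not.

\section{An invertible Hankel matrix of wedge products}\label{sec:hankel}

Two constraints appear in general that Example~\ref{ex:n3} escapes. Assume the hypotheses of both lemmas, with all $r_i\ge1$.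

First, the matrices cannot be narrow. If $r_{i-1}\le g$ for some $i\le m-1$, the entries of the first row of $A_i$ have an infinite-dimensional common annihilator, and each $u$ in it gives $(u,0,\dots,0)\in\ker T_i$, against (i). So $r_0,\dots,r_{m-2}\ge g+1$.

Second, for $m=2$ the map $T_1$ only needs a finite-dimensional kernel and $T_2$ only needs to be onto. For $m\ge3$ the maps $T_2,\dots,T_{m-1}$ must have both properties, so they are bijective up to a finite-dimensional error. We therefore look for a square matrix that acts bijectively, with respect to a bilinear map for which any $g$ elements have a nonzero common annihilator.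

Example~\ref{ex:n3} indicates where to look. Fix $i\ge1$, identify the span of $a_i,b_i$ with the plane of polynomials of degree $\le1$ in a variable $z$ by $a_i=1$, $b_i=-z$, and put $w_i=1\wedge z$. Then multiplication by $v$ on this plane is $u\mapsto u\wedge f$ with $f=t_0+\alpha z$, and the annihilating element $t_0a_i-\alpha b_i$ is $f$ itself. The mechanism is the identity $f\wedge f=0$. For $g$ elements the same mechanism works in $\Lambda^gE\times E\to\Lambda^{g+1}E$, where $f_1\wedge\cdots\wedge f_g$ annihilates each $f_k$. A square matrix over $E$ can act bijectively only if $\dim\Lambda^gE=\dim\Lambda^{g+1}E$, and this leads to $\dim E=2g+1$. The smallest size allowed by the first constraint is $g+1$.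

Accordingly, for the rest of the construction let $E$ be the space of polynomials of degree $\le 2g$ in $F[z]$, and put
\[
d=g+1\ge2,\qquad N=\binom{2g+1}{g}=\dim\Lambda^gE=\dim\Lambda^{g+1}E .
\]
The entries of the $d\times d$ Hankel matrix $(z^{j+l-2})_{1\le j,l\le d}$ run through the basis $1,z,\dots,z^{2g}$ of $E$.

\begin{lemma}\label{lem:hankel}
The map $h\colon(\Lambda^gE)^d\to(\Lambda^{g+1}E)^d$,
\[
h(p_1,\dots,p_d)=\Bigl(\sum_{j=1}^dp_j\wedge z^{j+l-2}\Bigr)_{1\le l\le d},
\]
is bijective.
\end{lemma}

For $g=1$ this can be seen by hand. Let $p_1=\lambda_0+\lambda_1z+\lambda_2z^2$ and $p_2=\mu_0+\mu_1z+\mu_2z^2$. Then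
\begin{align*}
p_1\wedge1+p_2\wedge z&=(\mu_0-\lambda_1)\,1\wedge z-\lambda_2\,1\wedge z^2-\mu_2\,z\wedge z^2,\\
p_1\wedge z+p_2\wedge z^2&=\lambda_0\,1\wedge z+\mu_0\,1\wedge z^2+(\mu_1-\lambda_2)\,z\wedge z^2 .
\end{align*}
If both vanish, then $\lambda_2=\mu_2=\lambda_0=\mu_0=0$, and then $\lambda_1=\mu_1=0$. For general $g$ we represent exterior powers by polynomials in several variables. Wedging with $z^{j+l-2}$ then involves the factors $z_k^{j-1}z_k^{l-1}$, and the dependence on $l$ is a Vandermonde matrix, which can be inverted.

\begin{proof}[Proof of Lemma~\ref{lem:hankel}]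
Both sides have dimension $dN$, so it suffices to prove injectivity. For $k\ge1$ define the linear map
\[
\operatorname{alt}_k\colon\Lambda^kE\to F[z_1,\dots,z_k],\qquad f_1\wedge\cdots\wedge f_k\mapsto\det\bigl(f_\nu(z_\mu)\bigr)_{1\le\mu,\nu\le k}.
\]
It is well defined because the determinant is multilinear and alternating in the columns. It is injective: for $i_1<\cdots<i_k$, the image of $z^{i_1}\wedge\cdots\wedge z^{i_k}$ is the signed sum of the monomials obtained from $z_1^{i_1}\cdots z_k^{i_k}$ by permuting the exponents. It contains $z_1^{i_1}\cdots z_k^{i_k}$ with coefficient $1$ and no other monomial with strictly increasing exponents. So the images of the basis vectors of $\Lambda^kE$ are linearly independent.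

Expansion along the last column gives, for $p\in\Lambda^gE$ and $f\in E$,
\[
\operatorname{alt}_{g+1}(p\wedge f)=\sum_{k=1}^{g+1}(-1)^{g+1+k}f(z_k)\,\operatorname{alt}_g(p)(z_1,\dots,\widehat{z_k},\dots,z_{g+1});
\]
this holds for $p=f_1\wedge\cdots\wedge f_g$ and both sides are linear in $p$. Suppose $h(p_1,\dots,p_d)=0$ and put
\[
P_k=\sum_{j=1}^{d}z_k^{\,j-1}\operatorname{alt}_g(p_j)(z_1,\dots,\widehat{z_k},\dots,z_{g+1}),\qquad 1\le k\le g+1 .
\]
Applying $\operatorname{alt}_{g+1}$ to the $l$-th component of $h(p_1,\dots,p_d)$ gives
\[
\sum_{k=1}^{g+1}z_k^{\,l-1}\,(-1)^{g+1+k}P_k=0,\qquad l=1,\dots,g+1 .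
\]
There are as many equations as unknowns because $d=g+1$, and the Vandermonde matrix $(z_k^{\,l-1})$ is invertible over the field $F(z_1,\dots,z_{g+1})$. Hence all $P_k$ vanish. In $P_{g+1}=\sum_jz_{g+1}^{\,j-1}\operatorname{alt}_g(p_j)(z_1,\dots,z_g)$ the coefficients of the powers of $z_{g+1}$ are the polynomials $\operatorname{alt}_g(p_j)$, so these vanish, and $p_j=0$ for all $j$.
\end{proof}

\section{The construction}\label{sec:constr}

We prove Theorem~\ref{thm:main}. The space $V$ will be a sum $X\oplus U$. The finite-dimensional part $X$ contains the entries of the matrices $A_i$, and its products are as free as the equations $A_{i+1}A_i=0$ permit. The infinite-dimensional part $U$ has $UU=0$ and serves two purposes: it supplies the annihilators for Lemma~\ref{lem:free}, and it fills up the powers of $W$ for Lemma~\ref{lem:res}(ii).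

\subsection*{The spaces and the sizes}

To make the model of Section~\ref{sec:hankel} infinite-dimensional, let $S=F[s]$ and $E_S=S\otimes_FE$, and put
\[
U=S\otimes_F\Lambda^gE=\Lambda^g_S(E_S),\qquad W=S\otimes_F\Lambda^{g+1}E=\Lambda^{g+1}_S(E_S).
\]
These are free $S$-modules of rank $N$, and the wedge product $U\times E_S\to W$ is $S$-bilinear. The $S$-linear extension $h\colon U^d\to W^d$ of the map in Lemma~\ref{lem:hankel} is given by the same formula and is bijective.

The sizes are dictated by a dimension count. Take $r_0=\cdots=r_{m-1}=d$. For $i\le m-1$ the map $T_i$ will be the sum of a map $\sigma_i\colon X^d\to W^d$, whose kernel is the row span of $A_{i+1}$, and an injective map $\tau_i\colon U^d\to W^d$, whose image is a complement of the image of $\sigma_i$. So the cokernel of $\tau_i$ must have dimension $d\dim X-r_{i+1}$. The maps at our disposal are the $s^kh$, whose cokernel $W^d/s^kW^d$ has dimension $dNk$. Thus $d\dim X-r_{i+1}$ should be a multiple of $dN$. For $r_{i+1}=d$ this asks for $\dim X\equiv1\pmod N$, which we arrange by adding a dummy summand to $X$. For $i+1=m$ it then asks for $r_m\equiv d\pmod{dN}$, and we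 want $r_m>d$ in order to obtain the large kernel in Lemma~\ref{lem:res}(iii). So we set
\[
r_0=\cdots=r_{m-1}=d,\qquad r_m=d(N+1).
\]

For $1\le i\le m$ let $X_i$ be a vector space with basis $e^i_{jl}$ $(1\le j\le r_i,\ 1\le l\le r_{i-1})$, and let $A_i=(e^i_{jl})$, an $r_i\times r_{i-1}$ matrix. Its rows are linearly independent, since their entries are distinct basis vectors. Choose an integer $t\ge1$ with $1+Nt\ge\sum_i\dim X_i$ and a space $D$ such that
\[
X=X_1\oplus\cdots\oplus X_m\oplus D\quad\text{has dimension } 1+Nt .
\]
We call $X_1,\dots,X_m,D$ the \emph{blocks}, and we put $V=X\oplus U$.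

\subsection*{Products within $X$}

Fix a basis of $D$. Let $F[X]$ be the polynomial ring on the resulting basis of $X$ and let $\operatorname{Sym}^2X$ be its homogeneous part of degree $2$. Let $Q\subseteq\operatorname{Sym}^2X$ be the span of the entries of the products $A_{i+1}A_i$,
\[
\rho^i_{pq}=\sum_{j}e^{i+1}_{pj}e^i_{jq},\qquad 1\le i\le m-1,\quad 1\le p\le r_{i+1},\quad 1\le q\le r_{i-1}.
\]
The space $\operatorname{Sym}^2X/Q$ is finite-dimensional and $W$ is not, so we can fix an injective linear map $\iota\colon\operatorname{Sym}^2X/Q\to W$. Put $\sigma(\xi,\xi')=\iota(\xi\xi'+Q)$ for $\xi,\xi'\in X$, and let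
\[
\sigma_i\colon X^{r_i}\to W^{r_{i-1}},\qquad\sigma_i(\xi)=\Bigl(\sum_j\sigma(\xi_j,e^i_{jl})\Bigr)_{1\le l\le r_{i-1}} .
\]
Thus $\xi\in\ker\sigma_i$ if and only if $\sum_j\xi_je^i_{jl}\in Q$ for all $l$. The relations were chosen to put the rows of $A_{i+1}$ into this kernel. We must check that nothing else enters it, neither through the relations between $A_i$ and $A_{i-1}$ nor through commutativity.

\begin{lemma}\label{lem:ker}
For $1\le i\le m-1$, $\ker\sigma_i$ is the $F$-span of the rows of $A_{i+1}$.
\end{lemma}

\begin{proof}
For the $p$-th row of $A_{i+1}$ we have $\sum_je^{i+1}_{pj}e^i_{jl}=\rho^i_{pl}\in Q$, so the rows lie in the kernel.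

For the converse, sort the monomials of degree $2$ by the blocks of their two variables. This gives a decomposition $\operatorname{Sym}^2X=\bigoplus BB'$ over unordered pairs of blocks. Each $\rho^{k}_{pq}$ lies in $X_{k+1}X_k$, so $Q=\bigoplus(Q\cap BB')$, the space $Q\cap X_{k+1}X_k$ is spanned by the $\rho^k_{pq}$, and $Q\cap BB'=0$ for all other pairs. If $B\ne X_i$, every element of $BX_i$ has a unique expression $\sum_{j,l}y_{jl}\,e^i_{jl}$ with $y_{jl}\in B$; we call $y_{jl}$ the coefficient of $e^i_{jl}$.

Let $\xi\in\ker\sigma_i$ and write $\xi=\sum_B\xi^B$ with $\xi^B\in B^{r_i}$. The element $\sum_j\xi^B_je^i_{jl}$ is the $BX_i$-component of $\sum_j\xi_je^i_{jl}\in Q$, so it lies in $Q$, and $\xi^B\in\ker\sigma_i$. We may therefore assume that $\xi\in B^{r_i}$ for a single block $B$.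

\emph{Case $B=X_{i+1}$.} Taking $l=1$, there are $\gamma_{pq}\in F$ with
\[
\sum_j\xi_je^i_{j1}=\sum_{p,q}\gamma_{pq}\rho^i_{pq}=\sum_{j,q}\Bigl(\sum_p\gamma_{pq}e^{i+1}_{pj}\Bigr)e^i_{jq}.
\]
The coefficients of $e^i_{j1}$ give $\xi_j=\sum_p\gamma_{p1}e^{i+1}_{pj}$ for all $j$. So $\xi$ is the combination of the rows of $A_{i+1}$ with coefficients $\gamma_{p1}$.

\emph{Case $B=X_{i-1}$, $i\ge2$.} Taking $l=1$, there are $\gamma_{pq}\in F$ with
\[
\sum_p\xi_pe^i_{p1}=\sum_{p,q}\gamma_{pq}\rho^{i-1}_{pq}=\sum_{p,j}\Bigl(\sum_q\gamma_{pq}e^{i-1}_{jq}\Bigr)e^i_{pj}.
\]
Here $j$ runs up to $r_{i-1}=d\ge2$. The coefficient of $e^i_{p2}$ is $0$ on the left, so $\sum_q\gamma_{pq}e^{i-1}_{2q}=0$ for all $p$, and all $\gamma_{pq}$ vanish. Then the left side is $0$, and its coefficients $\xi_p$ vanish.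

\emph{Case $B=X_i$.} Since $Q\cap X_iX_i=0$, we have $\sum_j\xi_je^i_{jl}=0$ in $F[X]$ for $l=1$ and $l=2$. Fix $j_0$ and $l$. Then $\xi_{j_0}e^i_{j_0l}$ lies in the ideal generated by the variables $e^i_{jl}$ with $j\ne j_0$. This ideal is prime and does not contain $e^i_{j_0l}$, so it contains $\xi_{j_0}$. As $\xi_{j_0}$ is a linear form, it lies in the span of the $e^i_{jl}$ with $j\neq j_0$. The spans for $l=1$ and $l=2$ involve disjoint sets of variables and meet in $0$. Hence $\xi_{j_0}=0$ for every $j_0$.

\emph{Case $B=D$ or $B=X_k$ with $|k-i|\ge2$.} Here $Q\cap BX_i=0$, so $\sum_j\xi_je^i_{j1}=0$ and the coefficients $\xi_j$ vanish.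
\end{proof}

The second and third cases use that $A_i$ has at least two columns. If $A_i$ were a single column with at least two entries, commutativity would put the vector $(e^i_{21},-e^i_{11},0,\dots,0)$ into $\ker\sigma_i$.

For $1\le i\le m-1$ let $Y_i=\sigma_i(X^d)\subseteq W^d$, and put $t_i=t$ for $i\le m-2$ and $t_{m-1}=t-1\ge0$. By Lemma~\ref{lem:ker}, $\dim Y_i=d(1+Nt)-r_{i+1}$. This equals $dNt$ for $i\le m-2$ and $d(1+Nt)-d(N+1)=dN(t-1)$ for $i=m-1$. In both cases
\begin{equation}\label{eq:dim}
\dim Y_i=dNt_i=\dim\operatorname{coker}(s^{t_i}h).
\end{equation}

\subsection*{Products of $X$ with $U$}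

By \eqref{eq:dim} the image of $s^{t_i}h$ has the right codimension, but it need not be a complement of $Y_i$, since $\iota$ was arbitrary. A change of finite rank repairs this. Such a change is harmless for Lemma~\ref{lem:free}, because a map of finite rank vanishes on a subspace of finite codimension.

\begin{lemma}\label{lem:rank}
Let $\theta\colon G\to H$ be an injective linear map whose cokernel has finite dimension $c$, and let $Y\subseteq H$ be a subspace of dimension $c$. There is a linear map $\psi\colon G\to H$ of finite rank such that $\theta+\psi$ is injective and $H=(\theta+\psi)(G)\oplus Y$.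
\end{lemma}

\begin{proof}
Let $G_0=\theta^{-1}(Y)$, choose $G_1$ with $G=G_0\oplus G_1$, and let $k=\dim G_0=\dim(\theta(G)\cap Y)$. Since $(\theta(G)+Y)/\theta(G)\cong Y/(\theta(G)\cap Y)$ has dimension $c-k$, a complement $C$ of $\theta(G)+Y$ in $H$ has dimension $k$. From $\theta(G_0)\subseteq Y$ and $\theta(G_1)\cap Y=\theta(G_1\cap G_0)=0$ we get $\theta(G)+Y=\theta(G_1)\oplus Y$, so $H=C\oplus\theta(G_1)\oplus Y$. Choose an isomorphism $\kappa\colon G_0\to C$, and define $\psi=\kappa-\theta$ on $G_0$ and $\psi=0$ on $G_1$. Then $\psi$ has rank at most $k$, and $\theta+\psi$ maps $G_0\oplus G_1$ isomorphically onto $C\oplus\theta(G_1)$.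
\end{proof}

For $1\le i\le m-1$, Lemma~\ref{lem:rank} and \eqref{eq:dim} give maps $\psi_i\colon U^d\to W^d$ of finite rank such that $\tau_i=s^{t_i}h+\psi_i$ is injective and
\begin{equation}\label{eq:sum}
W^d=\tau_i(U^d)\oplus Y_i .
\end{equation}
Define $\tau_m\colon U^{r_m}\to W^d$ by $\tau_m(u_1,\dots,u_{r_m})=h(u_1,\dots,u_d)$. It is surjective, and its kernel $0\oplus U^{r_m-d}$ is infinite-dimensional because $r_m>d$.

Any linear map $\tau\colon U^p\to W^q$ has components $\tau_{jl}\colon U\to W$, determined by $\tau(u)=\bigl(\sum_j\tau_{jl}(u_j)\bigr)_l$, and the components of a map of finite rank have finite rank. Define a bilinear map $\beta\colon X\times U\to W$ by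
\[
\beta(e^i_{jl},u)=(\tau_i)_{jl}(u),\qquad \beta(D,U)=0 .
\]
This is possible because every basis vector $e^i_{jl}$ occurs in one position of one matrix only. It is the reason for filling the $A_i$ with independent entries instead of copying the repetitions of the Hankel matrix.

\subsection*{The ring}

Let $R=F\oplus V\oplus W$ be the ring of Section~\ref{sec:rings} for the symmetric bilinear map
\[
(\xi+u)(\xi'+u')=\sigma(\xi,\xi')+\beta(\xi,u')+\beta(\xi',u)\qquad(\xi,\xi'\in X,\ u,u'\in U).
\]

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
For $\xi\in X^{r_i}$ and $u\in U^{r_i}$ we have $(\xi_j+u_j)e^i_{jl}=\sigma(\xi_j,e^i_{jl})+\beta(e^i_{jl},u_j)$. Summing over $j$ gives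
\[
T_i(\xi+u)=\sigma_i(\xi)+\tau_i(u).
\]
Let $1\le i\le m-1$. By \eqref{eq:sum}, $T_i$ is surjective, and $T_i(\xi+u)=0$ forces $\sigma_i(\xi)=0$ and $\tau_i(u)=0$, hence $u=0$. So $\ker T_i=\ker\sigma_i$, which is the row span of $A_{i+1}$ by Lemma~\ref{lem:ker}. The map $T_m$ restricts to $\tau_m$ on $U^{r_m}$, so it is surjective with infinite-dimensional kernel. By Lemma~\ref{lem:res}, the module $R^{g+1}/R^{r_1}A_1$, which is generated by $g+1$ elements, is finitely $m$-presented and not finitely $(m+1)$-presented.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]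
We verify the hypothesis of Lemma~\ref{lem:free} by comparing $\beta$ with the wedge product. Let $\varphi\colon X\to E_S$ be the linear map with $\varphi(D)=0$ and
\[
\varphi(e^i_{jl})=s^{t_i}z^{j+l-2}\ \ (i\le m-1),\qquad
\varphi(e^m_{jl})=\begin{cases}z^{j+l-2}& (j\le d),\\ 0&(j>d).\end{cases}
\]
The $(j,l)$ component of $h$ is $u\mapsto u\wedge z^{j+l-2}$. So for a basis vector $\xi$ of $X$, the map $u\mapsto\beta(\xi,u)-u\wedge\varphi(\xi)$ is $(\psi_i)_{jl}$ if $\xi=e^i_{jl}$ with $i\le m-1$, and it is $0$ otherwise. By linearity in $\xi$,
\begin{equation}\label{eq:fr}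
u\mapsto\beta(\xi,u)-u\wedge\varphi(\xi)\ \text{ has finite rank for every }\xi\in X .
\end{equation}

Let $v_k=\xi_k+u_k\in V$ for $k=1,\dots,g$, and $f_k=\varphi(\xi_k)\in E_S$. The $f_k$ may be dependent, so we enlarge their span. The $F(s)$-vector space $F(s)\otimes_FE$ has dimension $2g+1\ge g$, so it contains $F(s)$-linearly independent vectors $y_1,\dots,y_g$ whose span contains $f_1,\dots,f_g$. After clearing denominators we may assume $y_1,\dots,y_g\in E_S$. Put $\eta=y_1\wedge\cdots\wedge y_g\in U$. The free modules $U$ and $W$ embed in the corresponding exterior powers over $F(s)$, where $\eta\ne0$ and $\eta\wedge f_k=0$ for all $k$. Hence $S\eta\cong S$ is an infinite-dimensional subspace of $U$, and $u\wedge f_k=0$ for all $u\in S\eta$.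

For $u\in S\eta$ we have $uv_k=\beta(\xi_k,u)=\beta(\xi_k,u)-u\wedge\varphi(\xi_k)$; the first equality is where $UU=0$ is used. By \eqref{eq:fr} each of the $g$ maps $S\eta\to W$, $u\mapsto uv_k$, has finite rank. Their common kernel has finite codimension in $S\eta$ and is therefore infinite-dimensional. Lemma~\ref{lem:free} gives (a).
\end{proof}

\section{Products, matrix rings and two positive results}\label{sec:compl}

We prove the five parts of Theorem~\ref{thm:compl}.

\begin{proof}[Proof of (1)]
Fix $g$ and a field $F$. For $m\ge2$ let $R_m$ be the ring of Theorem~\ref{thm:main} for $(g,m)$, let $R=\prod_{m\ge2}R_m$, and let $\varepsilon_m\in R$ be the idempotent with $\varepsilon_mR=R_m$. The functor $M\mapsto\varepsilon_mM$ from $R$-modules to $R_m$-modules is exact and takes $R^r$ to $R_m^r$. So it takes finitely $q$-presented $R$-modules to finitely $q$-presented $R_m$-modules.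

Let $M=R^r/K$ with $r\le g$ be finitely $2$-presented. A submodule of $R^r=\prod_mR_m^r$ need not be the product of its components, but a finitely generated one is. Indeed, $K$ has finitely many generators $k_1,\dots,k_p$ by Lemma~\ref{lem:schanuel}. If $y\in R^r$ satisfies $\varepsilon_my\in\varepsilon_mK$ for all $m$, write $\varepsilon_my=\sum_ic_{i,m}\varepsilon_mk_i$ with $c_{i,m}\in R_m$; then $y=\sum_ic_ik_i\in K$ with $c_i=(c_{i,m})_m$. Thus $K=\prod_m\varepsilon_mK$. The $R_m$-module $\varepsilon_mM=R_m^r/\varepsilon_mK$ is finitely $2$-presented with at most $g$ generators, hence free by Theorem~\ref{thm:main}(a). So $R_m^r=\varepsilon_mK\oplus C_m$ for some submodule $C_m$, and $R^r=K\oplus\prod_mC_m$. Therefore $M$ is finitely generated projective, and by Lemma~\ref{lem:proj} it is finitely $q$-presented for all $q$. In particular $R$ is $m$-coherent for every $m\ge2$.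

Let $M_m$ be the $R_m$-module of Theorem~\ref{thm:main}(b), viewed as an $R$-module. Since $R_m=R\varepsilon_m$ is finitely generated projective over $R$, Lemma~\ref{lem:proj} shows that $M_m$ is finitely $m$-presented over $R$. If it were finitely $(m+1)$-presented over $R$, then $\varepsilon_mM_m=M_m$ would be finitely $(m+1)$-presented over $R_m$, which is false. So $R$ is not strong $m$-coherent for any $m\ge2$.
\end{proof}

For this ring ``projective'' cannot be replaced by ``free'': the cyclic projective module $R\varepsilon_2\ne0$ is killed by $1-\varepsilon_2\neq0$.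

\begin{proof}[Proof of (2)]
Let $R$ be the ring of Theorem~\ref{thm:main} for $(g,m)$. A finitely $m$-presented module with at most $g$ generators is finitely $2$-presented, hence free, hence finitely $(m+1)$-presented, while $R$ is not strong $m$-coherent by (b). The same argument shows that over a ring satisfying (a), a module that is finitely $m$-presented and not finitely $(m+1)$-presented cannot be generated by $g$ elements.
\end{proof}

\begin{proof}[Proof of (3)]
For a left $R$-module $M$ let $\Phi(M)$ be the group of columns of length $d$ with entries in $M$, on which $M_d(R)$ acts by matrix multiplication. Recall that $\Phi$ is an equivalence from left $R$-modules to left $M_d(R)$-modules, and rings related by such an equivalence are called Morita equivalent. An equivalence and its inverse preserve exact sequences and direct sums. A column of $d$ rows from $R^d$ is a matrix, so $\Phi(R^d)$ is the regular module $M_d(R)$.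

It follows that $M$ is a quotient of $R^d$ if and only if $\Phi(M)$ is a quotient of $M_d(R)$. So modules generated by $d$ elements correspond to cyclic modules. Also, $\Phi(R)$ is a direct summand of $M_d(R)$, and the inverse functor takes $M_d(R)$ to $R^d$. So both functors take finitely generated free modules to finitely generated projective modules, and by Lemma~\ref{lem:proj}, $M$ is finitely $q$-presented if and only if $\Phi(M)$ is. Hence $M_d(R)$ is left $m$-coherent if and only if every finitely $m$-presented left $R$-module generated by $d$ elements is finitely $(m+1)$-presented. Every finitely $m$-presented module is generated by $d$ elements for some $d\ge1$, which proves the first claim.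

Let $m\ge2$ and let $R$ be the ring of Theorem~\ref{thm:main} with $g=1$. It is $m$-coherent by the proof of Corollary~\ref{cor:conj}. The module in (b) is generated by two elements, so the Morita equivalent ring $M_2(R)$ is not left $m$-coherent.
\end{proof}

\begin{proof}[Proof of (4)]
Let $R$ be local with $J^2=0$ and $\Delta=R/J$. A module killed by $J$ is a left $\Delta$-space, and it is finitely generated over $R$ if and only if it is finite-dimensional over $\Delta$. This applies to $J$ itself.

If $\dim_\Delta J<\infty$, then $R$ has finite length as a left module, so it is left Noetherian. Then kernels of maps from finitely generated free modules are finitely generated, and every finitely generated module is finitely $q$-presented for all $q$.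

Suppose $\dim_\Delta J=\infty$. Let $M$ be finitely $2$-presented and let $R^{r_0}\to M$ be a minimal surjection with kernel $K\subseteq JR^{r_0}$. Then $JK=0$, and $K$ is finitely generated by Lemma~\ref{lem:schanuel}, so $K\cong\Delta^{r_1}$ for some $r_1\ge0$. The kernel of a minimal surjection $R^{r_1}\to K$ lies in $JR^{r_1}$ and contains it because $JK=0$. So it is the direct sum of $r_1$ copies of $J$, and it is finitely generated by Lemma~\ref{lem:schanuel} with $q=2$. This forces $r_1=0$. Hence $K=0$ and $M$ is free. For $m\ge2$, every finitely $m$-presented module is finitely $2$-presented, hence free, hence finitely $(m+1)$-presented.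
\end{proof}

The restriction $m\ge2$ in (4) is needed. For $R=F\oplus V$ with $VV=0$ and $\dim V=\infty$, and for $0\ne v\in V$, the principal ideal $Rv\cong R/J$ is not finitely presented, because $J=V$ is not finitely generated. So \eqref{eq:sub} fails for $m=1$.

\begin{proof}[Proof of (5)]
If $R^2$ embeds in $R$, then $R^r$ embeds in $R$ for all $r$, by induction: $R^{r+1}=R^r\oplus R$ embeds in $R\oplus R$, which embeds in $R$. So every submodule of $R^r$ is isomorphic to a left ideal. Being finitely $q$-presented depends only on the isomorphism class of a module, so \eqref{eq:sub} for $r=1$ implies \eqref{eq:sub} for all $r$. By Lemma~\ref{lem:shift}, which requires $m\ge1$ here, this is the claim.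
\end{proof}

The hypothesis of (5) holds, for instance, for the free algebra on $x,y$, where $(p,q)\mapsto px+qy$ is injective. It never holds for a nonzero commutative ring: a map $R^2\to R$, $(p,q)\mapsto px+qy$, kills $(y,-x)$, so it is injective only if $x=y=0$ and $R=0$.

\begin{thebibliography}{1}

\bibitem{GP}
Viviana Gubitosi and Rafael Parra,
\emph{Some remarks about $FP_{n}$-projective and $FP_{n}$-injective modules},
arXiv:2409.08334 (2024).

\end{thebibliography}
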